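\title{Dirichlet improvable Liouville vectors on products of rational self-similar sets}

\begin{abstract}
Let $C\subset\mathbb{R}$ be the attractor of two contracting affine maps with rational coefficients and different fixed points, and let $m\ge 2$. We prove that $C^m$ contains continuum many Liouville vectors that are Dirichlet improvable but not singular, as conjectured by Schleischitz. The result extends to products of attractors of finite rational systems, with a prescribed rate of approximation and a lower bound for the packing dimension. The vectors are built by passing, again and again, from a rational hyperplane of small height to a rational hyperplane of large height. Each hyperplane improves Dirichlet's theorem on a whole range of scales, and at each passage the approximation is kept within a constant factor of Dirichlet's bound.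
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Uniform approximation and the folklore set}

Throughout, $|\cdot|$ is the maximum norm on $\mathbb{R}^m$ and $\Vert\boldsymbol{\xi}\Vert$ is the distance from $\boldsymbol{\xi}$ to $\mathbb{Z}^m$ in this norm. For real $Q\ge1$ put
\[
\mu_{\boldsymbol{\xi}}(Q)=\min_{1\le q\le Q}\Vert q\boldsymbol{\xi}\Vert ,
\]
the minimum being taken over integers $q$. Dirichlet's theorem says that $\mu_{\boldsymbol{\xi}}(Q)<Q^{-1/m}$ for every $\boldsymbol{\xi}$ and every $Q\ge1$. A vector $\boldsymbol{\xi}\in\mathbb{R}^m$ is called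
\begin{itemize}
\item \emph{Dirichlet improvable} if there is $c\in(0,1)$ with $\mu_{\boldsymbol{\xi}}(Q)<cQ^{-1/m}$ for all large $Q$;
\item \emph{singular} if for every $c>0$ we have $\mu_{\boldsymbol{\xi}}(Q)<cQ^{-1/m}$ for all $Q\ge Q_0(c)$;
\item \emph{badly approximable} if there is $c^*>0$ with $\Vert q\boldsymbol{\xi}\Vert>c^*q^{-1/m}$ for all integers $q\ge1$;
\item a \emph{Liouville vector} if $\boldsymbol{\xi}\notin\mathbb{Q}^m$ and for arbitrarily large $t$ there is an integer $q\ge2$ with $\Vert q\boldsymbol{\xi}\Vert\le q^{-t}$.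
\end{itemize}
The first three classes are denoted $Di_m$, $Sing_m$, $Bad_m$, and the \emph{folklore set} is
\[
\mathbf{FS}_m=Di_m\setminus(Sing_m\cup Bad_m).
\]

These classes describe the normalized function $Q\mapsto Q^{1/m}\mu_{\boldsymbol{\xi}}(Q)$, which takes values in $[0,1)$. Call its upper limit as $Q\to\infty$ the \emph{Dirichlet constant} of $\boldsymbol{\xi}$. Then $\boldsymbol{\xi}$ is Dirichlet improvable if and only if its Dirichlet constant is less than $1$, and singular if and only if it is $0$. Since $\mu_{\boldsymbol{\xi}}(Q)=\mu_{\boldsymbol{\xi}}(\lfloor Q\rfloor)$ and $\lfloor Q\rfloor/Q\to1$, it makes no difference here whether $Q$ runs through the reals or the integers. Further, $\boldsymbol{\xi}$ is badly approximable if and only if the normalized function is bounded away from $0$: we have $q^{1/m}\Vert q\boldsymbol{\xi}\Vert\ge q^{1/m}\mu_{\boldsymbol{\xi}}(q)$ for all $q$, and $Q^{1/m}\mu_{\boldsymbol{\xi}}(Q)\ge q^{1/m}\Vert q\boldsymbol{\xi}\Vert$ for the minimizing $q\le Q$. So a vector of the folklore set has a normalized function that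 oscillates. It comes arbitrarily close to $0$, it returns above a fixed positive level infinitely often, and it eventually stays below a level $c<1$.

Two simple facts will be used repeatedly. A rational vector is singular, because $\mu_{\boldsymbol{\xi}}(Q)=0$ for large $Q$. A Liouville vector satisfies, for each fixed $t$,
\begin{equation}\label{eq:liouville}
\Vert q\boldsymbol{\xi}\Vert\le q^{-t}\quad\text{for infinitely many }q .
\end{equation}
Indeed $\Vert q\boldsymbol{\xi}\Vert>0$ for each $q$, so a fixed $q\ge2$ serves only a bounded set of exponents in the definition, and the denominators tend to infinity with the exponents. Taking $t=2$ shows that a Liouville vector is not badly approximable.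

In dimension one the oscillation described above is impossible.

\begin{remark}\label{rem:m1}
We have $\mathbf{FS}_1=\emptyset$. Let $\xi$ be irrational and not badly approximable. Then there are fractions $p/q$ with $q\varepsilon\to0$, where $\varepsilon=|q\xi-p|$. Passing to lowest terms only decreases $q\varepsilon$, and $q\to\infty$ because $\xi$ is irrational. Put $Q=(1-q\varepsilon)/\varepsilon$, which tends to infinity. For $1\le k\le Q$ we have $|k\xi-kp/q|=k\varepsilon/q\le 1/q-\varepsilon$. If $q\nmid k$, then $\Vert kp/q\Vert\ge1/q$ and so $\Vert k\xi\Vert\ge\varepsilon$. If $q\mid k$, then $\Vert k\xi\Vert=k\varepsilon/q\ge\varepsilon$, since $k\varepsilon/q<1/q\le1/2$. Hence $Q\mu_\xi(Q)\ge1-q\varepsilon\to1$, and $\xi$ is not Dirichlet improvable.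
\end{remark}

On the line, then, every exceptionally good approximation is paid for later: the normalized function climbs back to almost $1$ before the next useful denominator appears. For $m\ge2$ there is more room. A vector with one rational coordinate poses an approximation problem in dimension $m-1$, where the exponent $1/(m-1)$ beats $1/m$, and such a vector is singular (Lemma~\ref{lem:hyperplane}). One may therefore hope to keep the normalized function below $c$ by staying close to rational hyperplanes. The difficulty is to let it rise above a fixed level infinitely often without losing the upper bound. The difficulty grows if $\boldsymbol{\xi}$ is confined to a fractal: one must then work with the rational points that the fractal happens to contain, and their reduced denominators are not at one's disposal.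

\subsection{Results}

Consider an iterated function system (IFS) of two maps
\begin{equation}\label{eq:ifs}
f_i(x)=\alpha_ix+\beta_i\quad(i=1,2),\qquad \alpha_i\in\big((-1,1)\setminus\{0\}\big)\cap\mathbb{Q},\quad \beta_i\in\mathbb{Q},
\end{equation}
and the condition that the two maps have different fixed points,
\begin{equation}\label{eq:fixed}
\frac{\beta_1}{1-\alpha_1}\ne\frac{\beta_2}{1-\alpha_2}.
\end{equation}
The \emph{attractor} of the system is the unique nonempty compact set $C\subset\mathbb{R}$ with $C=f_1(C)\cup f_2(C)$; the attractor of a finite system of contractions is defined in the same way. The maps $x/3$ and $x/3+2/3$ give the middle-third Cantor set. No separation condition is imposed: $f_1(C)$ and $f_2(C)$ may overlap. The following statement was posed as a conjecture by Schleischitz~\cite{Schleischitz}.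

\begin{theorem}\label{thm:main}
Let $C$ be the attractor of an IFS \eqref{eq:ifs} satisfying \eqref{eq:fixed}, let $m\ge2$ and $K=C^m$. There are continuum many Liouville vectors $\boldsymbol{\xi}\in K$ that are Dirichlet improvable, not singular and not badly approximable. In particular $\mathbf{FS}_m\cap K\ne\emptyset$.
\end{theorem}

The proof gives a stronger statement. We write $\dim_H$ and $\dim_P$ for Hausdorff and packing dimension, which are recalled in Section~\ref{sec:dimension}.

\begin{theorem}\label{thm:strong}
Let $m\ge2$. For $1\le j\le m$ let $C_j$ be the attractor of a finite IFS of maps $x\mapsto\alpha x+\beta$ with $\alpha\in((-1,1)\setminus\{0\})\cap\mathbb{Q}$ and $\beta\in\mathbb{Q}$, two of which have different fixed points. Let $K=C_1\times\dots\times C_m$ and $\delta_j=\dim_HC_j$. Let $c\in(0,1)$, let $\psi:\mathbb{N}\to(0,1)$ be arbitrary, and let $U$ be an open set meeting $K$. There is a constant $\kappa=\kappa(K,c)>0$, independent of $U$ and $\psi$, such that the set of $\boldsymbol{\xi}\in K\cap U$ satisfying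
\begin{itemize}
\item[(A)] $\Vert q\boldsymbol{\xi}\Vert\le\psi(q)$ for infinitely many $q$,
\item[(B)] $\mu_{\boldsymbol{\xi}}(Q)<cQ^{-1/m}$ for all large $Q$,
\item[(C)] $\mu_{\boldsymbol{\xi}}(Q)\ge\kappa Q^{-1/m}$ for arbitrarily large $Q$
\end{itemize}
has the cardinality of the continuum and packing dimension at least $\delta_1+\dots+\delta_m-\min_j\delta_j$.
\end{theorem}

\begin{corollary}\label{cor:consequences}
Let $m\ge2$.
\begin{itemize}
\item[(a)] For $K=C^m$ as in Theorem~\ref{thm:main}, the dimension bound of Theorem~\ref{thm:strong} is $(m-1)\dim_HC>0$. If $\psi(q)=q^{-q}$ for $q\ge2$, the set in Theorem~\ref{thm:strong} consists of Liouville vectors, and the set of all Liouville vectors has Hausdorff dimension $0$.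
\item[(b)] For $K$ and $U$ as in Theorem~\ref{thm:strong}, the set $\mathbf{FS}_m\cap K\cap U$ contains vectors with infinitely many different, arbitrarily small Dirichlet constants.
\item[(c)] For an IFS \eqref{eq:ifs} with attractor $C$, we have $\mathbf{FS}_m\cap C^m\ne\emptyset$ if and only if \eqref{eq:fixed} holds.
\end{itemize}
\end{corollary}

Section~\ref{sec:model} shows the mechanism on the square of the Cantor set. Section~\ref{sec:attractors} collects what is needed about the sets $C_j$. The heart of the proof is Proposition~\ref{prop:step}, which is iterated along a tree in Section~\ref{sec:tree}. The dimension bound and Corollary~\ref{cor:consequences} are proved in Section~\ref{sec:dimension}.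

\section{Rational hyperplanes and a model step}\label{sec:model}

From now on $m\ge2$ and $c\in(0,1)$ are fixed, and $\eta=c/2$. We prove upper bounds with the constant $\eta$ for points that approximate $\boldsymbol{\xi}$, and keep the other half of $c$ for the passage to $\boldsymbol{\xi}$. This passage rests on the inequality
\begin{equation}\label{eq:perturb}
\mu_{\mathbf{z}}(Q)\le\mu_{\mathbf{z}'}(Q)+Q\,|\mathbf{z}-\mathbf{z}'| ,
\end{equation}
which follows from $\Vert q\mathbf{z}\Vert\le\Vert q\mathbf{z}'\Vert+q|\mathbf{z}-\mathbf{z}'|$. For $r\in\mathbb{Q}$ let $\operatorname{den}(r)\ge1$ be its reduced denominator, so that $qr\in\mathbb{Z}$ if and only if $\operatorname{den}(r)\mid q$, and $\Vert qr\Vert\ge1/\operatorname{den}(r)$ otherwise. For $\mathbf{v}\in\mathbb{Q}^m$ let $q(\mathbf{v})$ be the least $q\ge1$ with $q\mathbf{v}\in\mathbb{Z}^m$.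

We use Dirichlet's theorem in several dimensions and with a real parameter.

\begin{lemma}[Dirichlet's theorem]\label{lem:dirichlet}
For $d\ge1$, $\mathbf{z}\in\mathbb{R}^d$ and real $L\ge1$ there is an integer $k$ with $1\le k\le L$ and $\Vert k\mathbf{z}\Vert<L^{-1/d}$.
\end{lemma}

\begin{proof}
The $d+1$ linear forms $k$ and $kz_i-p_i$ in $(k,p_1,\dots,p_d)$ have determinant $\pm1$, and $L\cdot(L^{-1/d})^d=1$. Minkowski's linear forms theorem \cite[Ch.~III]{Cassels} gives a nonzero integer point with $|k|\le L$ and $|kz_i-p_i|<L^{-1/d}$ for all $i$. If $k=0$, then $|p_i|<1$ for all $i$ and the point is zero. So $k\neq0$, and after a change of sign $k\ge1$.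
\end{proof}

For $r\in\mathbb{Q}$ put
\[
S(r)=\eta^{-m(m-1)}\operatorname{den}(r)^m .
\]
This is the scale from which the hyperplane $x_1=r$ improves Dirichlet's bound by the factor $\eta$.

\begin{lemma}\label{lem:hyperplane}
If $\mathbf{z}\in\mathbb{R}^m$ and $z_1\in\mathbb{Q}$, then $\mu_{\mathbf{z}}(Q)<\eta Q^{-1/m}$ for all $Q\ge S(z_1)$.
\end{lemma}

\begin{proof}
Let $a=\operatorname{den}(z_1)$ and $L=Q/a\ge1$. Lemma~\ref{lem:dirichlet} in dimension $m-1$ gives $1\le k\le Q/a$ with $\Vert ka(z_2,\dots,z_m)\Vert<(a/Q)^{1/(m-1)}$. Since $kaz_1\in\mathbb{Z}$ and $ka\le Q$, we get $\mu_{\mathbf{z}}(Q)<(a/Q)^{1/(m-1)}$. As $\frac1{m-1}-\frac1m=\frac1{m(m-1)}$, the inequality $(a/Q)^{1/(m-1)}\le\eta Q^{-1/m}$ is equivalent to $Q^{1/(m(m-1))}\ge\eta^{-1}a^{1/(m-1)}$, that is, to $Q\ge S(z_1)$.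
\end{proof}

The lemma needs nothing about $z_2,\dots,z_m$, and nothing about $z_1$ except the size of its denominator. Since $\eta$ may be arbitrarily small, every point of a rational hyperplane $x_j=r$ is singular. A nonsingular vector must therefore leave each such hyperplane. The following example shows how to leave one so that the normalized function rises to a prescribed level and not higher.

\begin{example}\label{ex:cantor}
Let $m=2$, let $C$ be the middle-third Cantor set, and start from $\mathbf{v}=(0,0)$. For integers $n>k\ge1$ let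
\[
\mathbf{z}=(2\cdot3^{-n},\,2\cdot3^{-2n-k})\in C^2,\qquad N=3^{n+k}.
\]
The point $\mathbf{z}$ lies on the line $x_1=2\cdot3^{-n}$, of height $3^n$, and just off the line $x_2=0$, of height $1$. For $Q<3^n$ the choice $q=1$ gives $Q^{1/2}\mu_{\mathbf{z}}(Q)<2\cdot3^{-n/2}<\sqrt2\cdot3^{-k/2}$. For larger $Q$ we compute $\mu_{\mathbf{z}}$ exactly. If $3^n\nmid q$, the first coordinate gives $\Vert q\mathbf{z}\Vert\ge3^{-n}>2/N$. If $q=3^nl$, then $\Vert q\mathbf{z}\Vert=\Vert 2l/N\Vert$. This is a multiple of $1/N$; it equals $2/N$ for $l=1$, it first equals $1/N$ for $l=(N-1)/2$, and it first vanishes for $l=N$. With $Q^*=3^n(N-1)/2$ we obtain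
\[
\mu_{\mathbf{z}}(Q)=
\begin{cases}
2/N, & 3^n\le Q<Q^*,\\
1/N, & Q^*\le Q<3^nN,\\
0, & Q\ge3^nN .
\end{cases}
\]
Since $3^n/N=3^{-k}$, the normalized function is less than $\sqrt2\cdot3^{-k/2}$ in the first range and less than $3^{-k/2}$ in the second, and it tends to $\sqrt2\cdot3^{-k/2}(1-1/N)^{1/2}\ge3^{-k/2}$ as $Q\uparrow Q^*$. Thus
\[
3^{-k/2}\le\sup_{Q\ge1}Q^{1/2}\mu_{\mathbf{z}}(Q)\le\sqrt2\cdot3^{-k/2}<1 ,
\]
whatever the value of $n$. As $n\to\infty$ the point $\mathbf{z}$ tends to $\mathbf{v}$ and the peak moves to infinity, while its height is set by $k$ alone. The distance of $\mathbf{z}$ from the line $x_2=0$ must be of order $a^{-2}$, where $a=3^n$. If $k$ grows with $n$, the peak flattens out. If $k=0$, the same computation gives $\mu_{\mathbf{z}}(Q)\ge3^{-n}$ for $Q<3^{2n}$, and the peak reaches $1$.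
\end{example}

By \eqref{eq:perturb}, every $\boldsymbol{\xi}$ close enough to $\mathbf{z}$ shows nearly the same peak, and being very close to the rational point $\mathbf{z}$ is also what the Liouville property requires. So we repeat the step with $\mathbf{z}$ in place of $\mathbf{v}$. In general, a step starts from a rational point $\mathbf{v}\in K$ with last coordinate $s=v_m$ of denominator $b$. It produces a rational point $\mathbf{z}\in K$ near $\mathbf{v}$ with first coordinate $r$ of much larger denominator $a$ and last coordinate $s+\varepsilon$. For the limit $\boldsymbol{\xi}$, the values $Q\ge S(v_1)$ are covered as follows, with a threshold $Q_1$ of order $\operatorname{lcm}(a,b)^{m/2}$.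
\begin{center}
\begin{tabular}{llll}
\hline
range of $Q$ & nearby subspace & $q$ is a multiple of & Dirichlet in dimension\\
\hline
$S(v_1)\le Q\le S(s)$ & $x_1=v_1$ & $\operatorname{den}(v_1)$ & $m-1$\\
$S(s)\le Q\le Q_1$ & $x_m=s$ & $b$ & $m-1$\\
$Q_1\le Q\le S(r)$ & $x_1=r,\ x_m=s$ & $\operatorname{lcm}(a,b)$ & $m-2$\\
$S(r)\le Q$ & $x_1=r$ & $a$ & $m-1$\\
\hline
\end{tabular}
\end{center}
The last row is the first row of the next step. The passage from the first row to the second costs nothing: it suffices that $\boldsymbol{\xi}$ be very close to $\mathbf{v}$, which lies on both hyperplanes. The lower bound is obtained at $Q=S(r)$, where Dirichlet's bound $Q^{-1/m}$ has order $1/a$. As in the example, the first and last coordinates leave only the candidates $q=l\operatorname{lcm}(a,b)$, and a suitable size of $\varepsilon$ forces $l<a^{m-2}$. For $m=2$ no candidate survives. For $m\ge3$ the middle coordinates must exclude the rest, and they do so if $\operatorname{lcm}(a,b)\cdot(z_2,\dots,z_{m-1})$ is badly approximable in dimension $m-2$, because $l^{-1/(m-2)}>1/a$.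

\section{What is needed about the attractors}\label{sec:attractors}

Let $C_1,\dots,C_m$ be as in Theorem~\ref{thm:strong}, with one IFS fixed for each of them; for Theorem~\ref{thm:main} all $C_j$ equal $C$. Let $\lambda\in(0,1)$ be the minimum of $|\alpha|$ over all maps of all $m$ systems; it is positive because the systems are finite and no ratio vanishes. Put
\[
\Delta=\min_j\operatorname{diam}C_j,\qquad D_j=C_j\cap\mathbb{Q},\qquad\mathbf{D}=D_1\times\dots\times D_m .
\]

Let $C$ be one of the $C_j$, with maps $f_i(x)=\alpha_ix+\beta_i$. For a word $u=i_1\cdots i_n$ write $f_u=f_{i_1}\circ\dots\circ f_{i_n}$ and $\alpha_u=\alpha_{i_1}\cdots\alpha_{i_n}$. The set $f_u(C)\subset C$ is called a \emph{cylinder}, and its diameter is $|\alpha_u|\operatorname{diam}C$. Iterating $C=\bigcup_if_i(C)$, we find for each $y\in C$ an infinite word $\omega$, a \emph{coding} of $y$, such that $y\in f_{\omega|n}(C)$ for all $n$, where $\omega|n$ is the prefix of length $n$. The fixed point of $f_i$ is rational, and it lies in $C$, being the limit of $f_i^n(y)$ for any $y\in C$.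 So $C$ contains two different fixed points, and $\Delta>0$. Until Section~\ref{sec:dimension}, this is the only use of the hypothesis on fixed points.

\begin{lemma}\label{lem:attractor}
Let $C$ be one of the $C_j$.
\begin{itemize}
\item[(a)] $C\cap\mathbb{Q}$ is dense in $C$.
\item[(b)] For $y\in C$ and $0<\rho\le\Delta$ there is $y'\in C$ with $\lambda\rho/2\le|y'-y|\le\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $y\in C$ have coding $\omega$.

(a) Let $p$ be the fixed point of $f_1$. The point $f_{\omega|n}(p)$ is rational because the coefficients are rational, and it lies in the cylinder $f_{\omega|n}(C)$, which contains $y$ and whose diameter tends to $0$.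

(b) Let $n\ge0$ be minimal with $\operatorname{diam}f_{\omega|n}(C)\le\rho$. If $n=0$, then $\operatorname{diam}C\le\rho\le\Delta\le\operatorname{diam}C$, so the diameter equals $\rho$. If $n\ge1$, then $\operatorname{diam}f_{\omega|n}(C)\ge\lambda\operatorname{diam}f_{\omega|(n-1)}(C)>\lambda\rho$. In both cases the compact set $f_{\omega|n}(C)\subset C$ contains $y$ and has diameter in $[\lambda\rho,\rho]$. Its smallest or its largest point is at distance at least $\lambda\rho/2$ from $y$.
\end{proof}

Part (a) is the only place where the rationality of the coefficients enters. Part (b) says that from any point of $C$ one can move by an amount of any prescribed small order. Apart from compactness, (a) and (b) are all that Sections~\ref{sec:step} and~\ref{sec:tree} use about the sets $C_j$.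

The next lemma provides the middle coordinates. It would not be enough to take $\mathbf{x}$ itself badly approximable: a bound $\Vert q\mathbf{x}\Vert\ge\theta q^{-1/d}$ gives only $\Vert lM\mathbf{x}\Vert\ge\theta M^{-1/d}l^{-1/d}$, and $M=\operatorname{lcm}(a,b)$ grows from step to step. We need $M\mathbf{x}$ to be badly approximable with a constant independent of $M$. This is possible because the dilated sets $MC_i$ satisfy Lemma~\ref{lem:attractor}(b) with the same $\lambda$.

\begin{lemma}\label{lem:bad}
Let $m\ge3$ and $d=m-2$. There is $\theta>0$, depending only on $d$ and $\lambda$, with the following property. For every $\mathbf{w}\in C_2\times\dots\times C_{m-1}$ and every integer $M\ge1/\Delta$ there is $\mathbf{x}\in C_2\times\dots\times C_{m-1}$ with $|\mathbf{x}-\mathbf{w}|\le1/M$ and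
\[
\Vert lM\mathbf{x}\Vert>\theta\,l^{-1/d}\qquad\text{for all integers }l\ge1 .
\]
\end{lemma}

\begin{proof}
We construct $\mathbf{X}=M\mathbf{x}$ as a limit of points $\mathbf{X}_j$ of the compact set $\mathcal{K}=MC_2\times\dots\times MC_{m-1}$. Step $j$ deals with the denominators $l\in[B^j,B^{j+1})$. The rational points with such denominators near $\mathbf{X}_j$ lie on a single hyperplane, and one move in one coordinate avoids it. Put
\[
B=\frac{16d}{\lambda},\qquad\gamma=B^{-(d+1)/d},\qquad R_j=\frac{\gamma^{j+1}}{8d}\quad(j\ge0).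
\]
Then $\gamma\le1/B=\lambda/(16d)\le1/16$, $R_{j+1}=\gamma R_j$ and $R_0<1/2$. Scaling Lemma~\ref{lem:attractor}(b) by $M$, we see that it holds in each $MC_i$ for all radii $\rho\le M\Delta$, in particular for $\rho\le1$.

Let $\mathbf{X}_0=M\mathbf{w}$ and suppose $\mathbf{X}_j\in\mathcal{K}$ is given. Let $P_j$ be the set of points $\mathbf{p}/l$ with $\mathbf{p}\in\mathbb{Z}^d$ and $B^j\le l<B^{j+1}$ in the cube $|\mathbf{Y}-\mathbf{X}_j|\le2R_j$. We claim that $P_j$ lies in an affine hyperplane of $\mathbb{R}^d$ (a point, if $d=1$). Otherwise $P_j$ contains $d+1$ affinely independent points $\mathbf{p}_i/l_i$, $0\le i\le d$. The simplex they span has volume $|\det A|/(d!\,l_0\cdots l_d)$, where $A$ is the integer matrix with rows $(l_i,\mathbf{p}_i)$, and $\det A\ne0$. So the volume is at least $B^{-(j+1)(d+1)}/d!$. The cube contains the simplex and has volume $(4R_j)^d=(2d)^{-d}B^{-(j+1)(d+1)}$. This contradicts $d!\,(2d)^{-d}\le2^{-d}<1$.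

Write the hyperplane as $\mathbf{n}\cdot\mathbf{Y}=t$ with $\max_i|n_i|=|n_{i_0}|=1$, so that $|\mathbf{n}\cdot\mathbf{Y}|\le d|\mathbf{Y}|$ for all $\mathbf{Y}$. There is $\mathbf{X}'\in\mathcal{K}$ that differs from $\mathbf{X}_j$ only in coordinate $i_0$, by an amount in $[\lambda R_j/2,R_j]$; here the product structure of $\mathcal{K}$ is used. The numbers $\mathbf{n}\cdot\mathbf{X}'$ and $\mathbf{n}\cdot\mathbf{X}_j$ differ by at least $\lambda R_j/2$, so one of them is at distance at least $\lambda R_j/4$ from $t$. Choose $\mathbf{X}_{j+1}\in\{\mathbf{X}_j,\mathbf{X}'\}$ with $|\mathbf{n}\cdot\mathbf{X}_{j+1}-t|\ge\lambda R_j/4$.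

Since $|\mathbf{X}_{j+1}-\mathbf{X}_j|\le R_j$, the limit $\mathbf{X}\in\mathcal{K}$ exists, and
\[
|\mathbf{X}-\mathbf{X}_0|\le\sum_{i\ge0}R_i\le2R_0<1,\qquad|\mathbf{X}-\mathbf{X}_{j+1}|\le\sum_{i>j}R_i\le2\gamma R_j\le\frac{\lambda R_j}{8d}.
\]
Put $\mathbf{x}=\mathbf{X}/M$. Then $\mathbf{x}\in C_2\times\dots\times C_{m-1}$ and $|\mathbf{x}-\mathbf{w}|\le1/M$. Let $l\ge1$ and $\mathbf{p}\in\mathbb{Z}^d$, and let $j\ge0$ be such that $B^j\le l<B^{j+1}$. If $\mathbf{p}/l\in P_j$, then $\mathbf{n}\cdot\mathbf{p}/l=t$ for the hyperplane of step $j$, and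
\[
d\,|\mathbf{X}-\mathbf{p}/l|\ge|\mathbf{n}\cdot\mathbf{X}-t|\ge\frac{\lambda R_j}{4}-d\cdot\frac{\lambda R_j}{8d}=\frac{\lambda R_j}{8}.
\]
If $\mathbf{p}/l\notin P_j$, then $|\mathbf{p}/l-\mathbf{X}_j|>2R_j$ and $|\mathbf{X}-\mathbf{X}_j|\le R_j+R_j/8$, so $|\mathbf{X}-\mathbf{p}/l|\ge7R_j/8$. In both cases $|\mathbf{X}-\mathbf{p}/l|\ge\lambda R_j/(8d)$. From $B^{j+1}\le Bl$ we get $R_j=(B^{j+1})^{-(d+1)/d}/(8d)\ge\gamma\,l^{-(d+1)/d}/(8d)$. Multiplying by $l$ gives $|l\mathbf{X}-\mathbf{p}|\ge\lambda\gamma\,l^{-1/d}/(64d^2)$, and the lemma holds with $\theta=\lambda\gamma/(128d^2)$.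
\end{proof}

\section{Passing from one hyperplane to the next}\label{sec:step}

Let $\theta$ be as in Lemma~\ref{lem:bad} if $m\ge3$, let $\theta=1$ if $m=2$, and put
\begin{equation}\label{eq:kappa}
\sigma=\min\Big\{\theta,\ \tfrac18\lambda\eta^{m(m-1)}\Big\}<1,\qquad\kappa=\tfrac12\sigma\eta^{-(m-1)} .
\end{equation}
This $\kappa$ is the constant of Theorem~\ref{thm:strong}. It depends only on $m$, $c$ and $\lambda$, and it satisfies $\kappa\le\frac1{16}\lambda\eta^{(m-1)^2}\le\eta$.

\begin{proposition}\label{prop:step}
Let $\mathbf{v}\in\mathbf{D}$, $\tau>0$ and $H>0$. There are $r\in D_1$ with $0<|r-v_1|<\tau$ and $\operatorname{den}(r)\ge H$, and an open set $O\subset\mathbb{R}^{m-1}$ that meets $C_2\times\dots\times C_m$ and on which $|(x_2,\dots,x_m)-(v_2,\dots,v_m)|<\tau$, such that every $\mathbf{z}\in\{r\}\times O$ satisfies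
\begin{itemize}
\item[(i)] $\mu_{\mathbf{z}}(Q)<\eta Q^{-1/m}$ for all $Q\ge S(v_m)$;
\item[(ii)] $\mu_{\mathbf{z}}(Q)\ge2\kappa Q^{-1/m}$ for $Q=S(r)$.
\end{itemize}
\end{proposition}

Before the proof we explain the role of the subspace of codimension two. Keep the notation $s=v_m$, $b=\operatorname{den}(s)$, $a=\operatorname{den}(r)$, $\varepsilon=z_m-s$. The proof shows that the hyperplane $x_m=s$ serves a given $Q\ge S(s)$ as long as $|\varepsilon|<\eta^m/(bQ)$. To make it serve up to $Q=S(r)$, we would have to take $|\varepsilon|$ of order $1/(ba^m)$. This is too small if $a$ and $b$ have a large common factor. For $m=2$ and $b\mid a$, the denominator $q=a$ would give $\Vert q\mathbf{z}\Vert\le a|\varepsilon|$, of order $1/(ab)$, and (ii) would be missed by a factor $b$. Since $\gcd(a,b)$ is not under our control, we let $|\varepsilon|$ have order $1/(ga^m)$ with $g=b/\gcd(a,b)$, and we cover the values of $Q$ below $S(r)$ by multiples of $\operatorname{lcm}(a,b)=ga$.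

\begin{proof}
\emph{Choice of $r$.} By Lemma~\ref{lem:attractor}, for every $0<\rho\le\Delta$ there is a point of $D_1$ whose distance from $v_1$ lies in $(\lambda\rho/4,2\rho)$. So there are infinitely many $r\in D_1$ with $0<|r-v_1|<\tau$. A bounded interval contains only finitely many rationals of bounded denominator, so we may choose such an $r$ with $a=\operatorname{den}(r)$ satisfying
\begin{equation}\label{eq:a}
a\ge\max\{H,\ 2b,\ 2/\tau,\ 1/\Delta\},\qquad a^{m/2}>\eta^{-m-m^2/2}\,b^{1+m/2}.
\end{equation}
Let $g=b/\gcd(a,b)\le b$ and $M=\operatorname{lcm}(a,b)=ga$. Since the numerator of $s$ is coprime to $b$, we have $g=\operatorname{den}(as)$. Put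
\[
Q_1=\big(M\eta^{-(m-2)}\big)^{m/2},\qquad Q_2=S(r)=\eta^{-m(m-1)}a^m,\qquad E=\frac1{2gQ_2}=\frac{\eta^{m(m-1)}}{2ga^m}.
\]
Then $E<a^{-m}\le1/a\le\min\{\tau/2,\Delta\}$.

\emph{Choice of $O$.} Let $O$ be the set of $(x_2,\dots,x_m)$ with $|x_j-v_j|<\tau$ for $2\le j\le m$ and
\begin{align}
&\Vert lM(x_2,\dots,x_{m-1})\Vert>\theta\,l^{-1/(m-2)}\qquad(1\le l\le a^{m-2}),\label{eq:middle}\\
&\tfrac14\lambda E<|x_m-s|<E,\label{eq:last}
\end{align}
where \eqref{eq:middle} is omitted if $m=2$. These are finitely many strict inequalities between continuous functions, so $O$ is open. If $m\ge3$, Lemma~\ref{lem:bad} with $\mathbf{w}=(v_2,\dots,v_{m-1})$ and $M\ge a\ge1/\Delta$ gives $(x_2,\dots,x_{m-1})\in C_2\times\dots\times C_{m-1}$ satisfying \eqref{eq:middle} and within $1/M\le\tau/2$ of $\mathbf{w}$. Lemma~\ref{lem:attractor}(b) with $y=s$ and $\rho=2E/3$ gives $x_m\in C_m$ with $\lambda E/3\le|x_m-s|\le2E/3$, which implies \eqref{eq:last} and $|x_m-v_m|<\tau$. So $O$ meets $C_2\times\dots\times C_m$.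

Let $\mathbf{z}\in\{r\}\times O$ and $\varepsilon=z_m-s$.

\emph{Proof of} (i). Every $Q\ge S(s)$ lies in one of the following three ranges. In the first two, $L$ is taken just large enough for Dirichlet's bound to equal $\eta Q^{-1/m}$, which keeps $q$ and hence the error $q|\varepsilon|$ small.

\emph{The range $S(s)\le Q\le Q_1$.} Let $L=\eta^{-(m-1)}Q^{(m-1)/m}\ge1$. Lemma~\ref{lem:dirichlet} gives $1\le k\le L$ with
\[
\Vert kb(z_1,\dots,z_{m-1})\Vert<L^{-1/(m-1)}=\eta Q^{-1/m}.
\]
Let $q=kb$. Then $q\le bL\le Q$, because $Q\ge S(s)$ means $Q^{1/m}\ge b\eta^{-(m-1)}$. Since $qs\in\mathbb{Z}$, we have $\Vert qz_m\Vert\le q|\varepsilon|\le bLE$, and $bLE<\eta Q^{-1/m}$ is equivalent to $E<\eta^m/(bQ)$. Now $g\le b$ gives $Q_1\le(ab\eta^{-m})^{m/2}$, and the second condition in \eqref{eq:a}, multiplied by $a^{m/2}$ and inverted, gives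
\[
E<a^{-m}<\eta^{m+m^2/2}\,b^{-1-m/2}a^{-m/2}=\frac{\eta^m}{b}\,(ab\eta^{-m})^{-m/2}\le\frac{\eta^m}{bQ_1}\le\frac{\eta^m}{bQ}.
\]
Hence $\Vert q\mathbf{z}\Vert<\eta Q^{-1/m}$.

\emph{The range $Q_1\le Q\le Q_2$.} Let $L=\eta^{-(m-2)}Q^{(m-2)/m}\ge1$. If $m\ge3$, Lemma~\ref{lem:dirichlet} gives $1\le l\le L$ with
\[
\Vert lM(z_2,\dots,z_{m-1})\Vert<L^{-1/(m-2)}=\eta Q^{-1/m}.
\]
If $m=2$, then $L=1$ and we put $l=1$. Let $q=lM$. Then $q\le ML\le Q$, because $Q\ge Q_1$ means $Q^{2/m}\ge M\eta^{-(m-2)}$. Both $qz_1=qr$ and $qs$ are integers, so it remains to bound $\Vert qz_m\Vert\le q|\varepsilon|\le MLE$. Using $Q^{(m-1)/m}\le Q_2^{(m-1)/m}=\eta^{-(m-1)^2}a^{m-1}$, we find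
\[
MLE\,Q^{1/m}=ga\,\eta^{-(m-2)}Q^{(m-1)/m}E\le ga\,\eta^{-(m-2)}\eta^{-(m-1)^2}a^{m-1}\cdot\frac{\eta^{m(m-1)}}{2ga^m}=\frac{\eta}{2},
\]
since $m(m-1)-(m-1)^2-(m-2)=1$. Hence $\Vert q\mathbf{z}\Vert<\eta Q^{-1/m}$.

\emph{The range $Q\ge Q_2=S(r)$.} This is Lemma~\ref{lem:hyperplane}.

\emph{Proof of} (ii). We have $Q_2^{-1/m}=\eta^{m-1}/a$, so $2\kappa Q_2^{-1/m}=\sigma/a$. Suppose that $\Vert q\mathbf{z}\Vert<\sigma/a$ for some $1\le q\le Q_2$. We use the coordinates one after another.

The first coordinate gives $\Vert qr\Vert<1/a$, hence $a\mid q$. Since $\operatorname{den}(as)=g$, it follows that $qs\in g^{-1}\mathbb{Z}$.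

The upper bound in \eqref{eq:last} gives $q|\varepsilon|<Q_2E=1/(2g)$. If $qs\notin\mathbb{Z}$, then $\Vert qs\Vert\ge1/g$, and by \eqref{eq:a}
\[
\Vert qz_m\Vert\ge\frac1g-\frac1{2g}=\frac1{2g}\ge\frac1{2b}\ge\frac1a>\frac{\sigma}{a},
\]
which is false. So $qs\in\mathbb{Z}$, hence $b\mid q$, and $q=lM$ with an integer $l\ge1$.

Since $qs\in\mathbb{Z}$ and $q|\varepsilon|<1/2$, we have $\Vert qz_m\Vert=q|\varepsilon|$. The lower bound in \eqref{eq:last} and \eqref{eq:kappa} give
\[
\frac{\sigma}{a}>q|\varepsilon|>lga\cdot\frac{\lambda E}{4}=\frac{l\lambda\eta^{m(m-1)}}{8a^{m-1}}\ge\frac{l\sigma}{a^{m-1}},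
\]
so $l<a^{m-2}$. For $m=2$ this contradicts $l\ge1$. For $m\ge3$, condition \eqref{eq:middle} applies and yields $\Vert q(z_2,\dots,z_{m-1})\Vert>\theta\,l^{-1/(m-2)}>\theta/a\ge\sigma/a$, again a contradiction. Hence $\mu_{\mathbf{z}}(Q_2)\ge\sigma/a$.
\end{proof}

\section{The tree of rational points}\label{sec:tree}

Fix $\psi$ and $U$ as in Theorem~\ref{thm:strong}. We build a rooted tree whose nodes are points $\mathbf{v}\in\mathbf{D}$. Each node carries a radius $\tau_{\mathbf{v}}>0$, within which all later points will stay, subject to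
\begin{equation}\label{eq:tau}
\tau_{\mathbf{v}}\le\min\Big\{\kappa\,\max\{S(v_1),S(v_m)\}^{-1-1/m},\ \ \frac{\psi(q(\mathbf{v}))}{q(\mathbf{v})}\Big\}.
\end{equation}
The first bound makes the error in \eqref{eq:perturb} small on the relevant scales:
\begin{equation}\label{eq:error}
Q\tau_{\mathbf{v}}\le\kappa Q^{-1/m}\le\eta Q^{-1/m}\qquad\text{for }1\le Q\le\max\{S(v_1),S(v_m)\}.
\end{equation}
The second bound yields property (A).

\emph{The root}, of level $1$, is any $\mathbf{v}\in\mathbf{D}\cap U$; it exists because $\mathbf{D}$ is dense in $K$. Its radius satisfies \eqref{eq:tau} and is so small that the closed ball of radius $\tau_{\mathbf{v}}$ around $\mathbf{v}$ lies in $U$.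

\emph{The children} of a node $\mathbf{v}$ of level $n$ have level $n+1$ and are defined as follows. Proposition~\ref{prop:step} with $\tau=\tau_{\mathbf{v}}/2$ and $H=\operatorname{den}(v_1)+1$ gives $r$ and $O$. Choose a finite set $\Gamma_{\mathbf{v}}\subset O\cap(D_2\times\dots\times D_m)$ with at least two points, and $\rho_{\mathbf{v}}>0$ such that distinct points of $\Gamma_{\mathbf{v}}$ are at distance at least $\rho_{\mathbf{v}}$. Such a set exists: the open set $O$ contains a point of $C_2\times\dots\times C_m$, hence two such points by Lemma~\ref{lem:attractor}(b), hence two points of $D_2\times\dots\times D_m$ by Lemma~\ref{lem:attractor}(a). The children are the points $\mathbf{v}'=(r,\mathbf{y})$ with $\mathbf{y}\in\Gamma_{\mathbf{v}}$, and their radii satisfy \eqref{eq:tau} and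
\begin{equation}\label{eq:child}
\tau_{\mathbf{v}'}\le\min\{\tau_{\mathbf{v}}/2,\ \rho_{\mathbf{v}}/4\}.
\end{equation}

A \emph{branch} is a sequence $\mathbf{v}^{(1)},\mathbf{v}^{(2)},\dots$ that starts at the root and in which each term is a child of the previous one. We write $\tau_n$, $\rho_n$, $\Gamma_n$ for the data attached to $\mathbf{v}^{(n)}$.

\begin{proposition}\label{prop:tree}
Every branch converges to a point $\boldsymbol{\xi}\in K\cap U$ with properties \textup{(A)}, \textup{(B)}, \textup{(C)} of Theorem~\ref{thm:strong}, and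
\begin{equation}\label{eq:close}
|\boldsymbol{\xi}-\mathbf{v}^{(n)}|\le\tau_n\qquad\text{for all }n .
\end{equation}
If two branches pass through a node $\mathbf{v}$ and then through different children of $\mathbf{v}$, their limits are at distance at least $\rho_{\mathbf{v}}/2$.
\end{proposition}

\begin{proof}
We have $|\mathbf{v}^{(n+1)}-\mathbf{v}^{(n)}|<\tau_n/2$ and $\tau_{n+1}\le\tau_n/2$. So the branch converges, and summing the geometric series gives \eqref{eq:close}. The limit lies in $K$ because $K$ is closed, and in $U$ by \eqref{eq:close} with $n=1$. Put $S_n=S(v^{(n)}_1)$ and $T_n=S(v^{(n)}_m)$. The choice of $H$ makes $\operatorname{den}(v^{(n)}_1)$ strictly increasing, so $S_n$ increases to infinity.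

(A) For $q=q(\mathbf{v}^{(n)})$, \eqref{eq:close} and \eqref{eq:tau} give $\Vert q\boldsymbol{\xi}\Vert\le q\tau_n\le\psi(q)$, and $q\ge\operatorname{den}(v^{(n)}_1)\to\infty$.

(B) Let $Q\ge S_1$ and choose $n$ with $S_n\le Q\le S_{n+1}$. Suppose first that $Q\le T_n$. Lemma~\ref{lem:hyperplane} applies to $\mathbf{v}^{(n)}$ because $Q\ge S_n$, and \eqref{eq:error} applies to $\mathbf{v}^{(n)}$ because $Q\le T_n$. With \eqref{eq:perturb} and \eqref{eq:close},
\[
\mu_{\boldsymbol{\xi}}(Q)<\eta Q^{-1/m}+Q\tau_n\le2\eta Q^{-1/m}=cQ^{-1/m}.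
\]
Suppose now that $Q\ge T_n$. Proposition~\ref{prop:step}(i) applies to $\mathbf{v}=\mathbf{v}^{(n)}$ and $\mathbf{z}=\mathbf{v}^{(n+1)}$, and \eqref{eq:error} applies to $\mathbf{v}^{(n+1)}$ because $Q\le S_{n+1}$. Hence $\mu_{\boldsymbol{\xi}}(Q)<\eta Q^{-1/m}+Q\tau_{n+1}\le cQ^{-1/m}$.

(C) For $Q=S_{n+1}$, Proposition~\ref{prop:step}(ii) with $\mathbf{z}=\mathbf{v}^{(n+1)}$, together with \eqref{eq:perturb}, \eqref{eq:close} and \eqref{eq:error}, gives
\[
\mu_{\boldsymbol{\xi}}(Q)\ge2\kappa Q^{-1/m}-Q\tau_{n+1}\ge\kappa Q^{-1/m}.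
\]
(If only integers $Q$ are admitted, use $\lfloor S_{n+1}\rfloor$, where $\mu_{\boldsymbol{\xi}}$ takes the same value. Since $S_{n+1}\le2\lfloor S_{n+1}\rfloor$, property (C) then holds with $2^{-1/m}\kappa$.)

Finally, different children $\mathbf{v}',\mathbf{v}''$ of $\mathbf{v}$ are at distance at least $\rho_{\mathbf{v}}$, and by \eqref{eq:close} and \eqref{eq:child} the two limits lie within $\rho_{\mathbf{v}}/4$ of $\mathbf{v}'$ and of $\mathbf{v}''$.
\end{proof}

Every node has at least two children, so there are continuum many branches, and by the last assertion of Proposition~\ref{prop:tree} their limits are distinct. This proves Theorem~\ref{thm:strong} except for the dimension bound.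

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $C_j=C$ for all $j$, $U=\mathbb{R}^m$, any $c\in(0,1)$, $\psi(1)=1/2$ and $\psi(q)=q^{-q}$ for $q\ge2$. Let $\boldsymbol{\xi}$ be any vector with properties (A), (B), (C); there are continuum many of them in $K$. By (B) it is Dirichlet improvable. By (C) it is not singular, hence not rational. By (A), for each $t$ there is $q\ge\max\{t,2\}$ with $\Vert q\boldsymbol{\xi}\Vert\le q^{-q}\le q^{-t}$. So $\boldsymbol{\xi}$ is a Liouville vector, and therefore not badly approximable.
\end{proof}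

\section{Dimension}\label{sec:dimension}

\subsection{Definitions and two facts}

The Hausdorff dimension $\dim_HF$ of a set $F\subset\mathbb{R}^m$ is the infimum of the $s>0$ such that $F$ has countable covers $(V_i)$ with $\sum_i(\operatorname{diam}V_i)^s$ arbitrarily small. For bounded $F$ let $N(F,\rho)$ be the largest number of points of $F$ with mutual distances at least $\rho$. The upper box dimension of $F$ is $\limsup_{\rho\to0}\log N(F,\rho)/\log(1/\rho)$; if the limit exists, it is the box dimension. The packing dimension $\dim_PF$ equals the infimum, over countable covers of $F$ by bounded sets $F_i$, of the supremum of the upper box dimensions of the $F_i$. It is monotone under inclusion. We write $B(\boldsymbol{\xi},\rho)$ for the closed ball, and we use two facts.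
\begin{itemize}
\item[(F1)] The box dimension of the self-similar set $C_j$ exists and equals $\delta_j=\dim_HC_j$, without any separation condition \cite{Falconer89}.
\item[(F2)] If $\nu$ is a finite Borel measure, $F$ is a Borel set with $\nu(F)>0$, and
\[
\limsup_{\rho\to0}\frac{\log\nu(B(\boldsymbol{\xi},\rho))}{\log\rho}\ge\delta\qquad\text{for all }\boldsymbol{\xi}\in F,
\]
then $\dim_PF\ge\delta$ \cite[Prop.~2.3]{FalconerTech}.
\end{itemize}
Only an upper limit occurs in (F2), so it suffices to bound the mass of balls along one sequence of radii for each point. This suits the tree, which is richly branched at the radii $\rho_n$ but has the possibly much smaller radii $\tau_n$, dictated by $\psi$, in between. All children of a node share their first coordinate, and this accounts for the loss of one $\delta_j$ in the bound.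

\subsection{The packing dimension bound}

\begin{proof}[End of the proof of Theorem~\ref{thm:strong}]
Properties (A), (B), (C), the quantity $\delta_1+\dots+\delta_m-\min_j\delta_j$ and the constant $\kappa$ in \eqref{eq:kappa} are unchanged if the coordinates are permuted. So we may assume $\delta_1=\min_j\delta_j$, and we put $\delta=\delta_2+\dots+\delta_m$. We run the construction of Section~\ref{sec:tree} with large sets $\Gamma_{\mathbf{v}}$.

\emph{Choice of $\Gamma_{\mathbf{v}}$.} Let $\mathbf{v}$ be a node of level $n$, with $O$ as in Section~\ref{sec:tree}. Take a point $(x_2,\dots,x_m)$ of $O\cap(C_2\times\dots\times C_m)$. Long prefixes of codings of the $x_j$ give cylinders $Z_j\subset C_j$ with $x_j\in Z_j$ and of small diameter, so that $Z_2\times\dots\times Z_m\subset O$. Each $Z_j$ is a similar copy of $C_j$, so by (F1) it has box dimension $\delta_j$, and it has positive diameter. Hence for all small $\rho>0$ and all $j$,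
\[
N(Z_j,2\rho)\ge\max\{2,\ \rho^{-(\delta_j-1/(2nm))}\}.
\]
The product of the corresponding finite sets lies in $O\cap(C_2\times\dots\times C_m)$. Its points have mutual distances at least $2\rho$ in the maximum norm, and for $\rho\le1$ their number is at least $\rho^{-\delta+(m-1)/(2nm)}\ge\rho^{-(\delta-1/n)}$. Since $O$ is open, Lemma~\ref{lem:attractor}(a) allows us to move each point by less than $\rho/2$ to a point of $O\cap(D_2\times\dots\times D_m)$. The new points have mutual distances at least $\rho$ and form $\Gamma_{\mathbf{v}}$. We take $\rho_{\mathbf{v}}=\rho\le1/n$, and not larger than the corresponding number of the parent of $\mathbf{v}$. Then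
\[
\#\Gamma_{\mathbf{v}}\ge\max\{2,\ \rho_{\mathbf{v}}^{-(\delta-1/n)}\},
\]
and along every branch $\rho_n$ is nonincreasing and tends to $0$.

\emph{The measure.} The space of branches of a finitely branching tree is compact in the topology in which two branches are close when they share a long initial segment. It carries the Borel probability measure that divides the mass of each node equally among its children. Two branches through the same node of level $n$ have limits within $2\tau_n\le2^{2-n}\tau_1$ of each other, by \eqref{eq:close} and \eqref{eq:child}, so the map from branches to limits is continuous. Its image $F$ is compact, and the image measure $\nu$ satisfies $\nu(F)=1$.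

Let $\boldsymbol{\xi}\in F$ be the limit of $(\mathbf{v}^{(n)})$ and fix $n$. A branch that does not pass through $\mathbf{v}^{(n+1)}$ leaves the branch of $\boldsymbol{\xi}$ at a node $\mathbf{v}^{(k)}$ with $k\le n$. By Proposition~\ref{prop:tree} its limit is at distance at least $\rho_k/2\ge\rho_n/2$ from $\boldsymbol{\xi}$. So every branch with limit in $B(\boldsymbol{\xi},\rho_n/4)$ passes through $\mathbf{v}^{(n+1)}$, and
\[
\nu\big(B(\boldsymbol{\xi},\rho_n/4)\big)\le\frac1{\#\Gamma_n}\le\rho_n^{\delta-1/n}.
\]
Taking logarithms and dividing by $\log(\rho_n/4)<0$, we obtain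
\[
\frac{\log\nu(B(\boldsymbol{\xi},\rho_n/4))}{\log(\rho_n/4)}\ge\Big(\delta-\frac1n\Big)\frac{\log\rho_n}{\log(\rho_n/4)}\longrightarrow\delta .
\]
By (F2), $\dim_PF\ge\delta$. By Proposition~\ref{prop:tree}, $F$ is contained in the set described in Theorem~\ref{thm:strong}.
\end{proof}

\subsection{Proof of Corollary~\ref{cor:consequences}}

(a) If all $C_j$ equal $C$, the bound is $m\dim_HC-\dim_HC$. To see that $\dim_HC>0$, let $p_1\ne p_2$ be the fixed points of $f_1,f_2$. The set $f_i^N(C)$ contains $p_i$ and its diameter tends to $0$ as $N\to\infty$. So for some $N$ the maps $g_i=f_i^N$ have images $g_1(C),g_2(C)$ at a distance $G>0$. The ratios of $g_1,g_2$ have modulus at least $\lambda^N$. Two of the $2^n$ points $g_{i_1}\circ\dots\circ g_{i_n}(p_1)\in C$ whose words first differ at position $k\le n$ are at distance at least $\lambda^{N(k-1)}G\ge\lambda^{Nn}G$. Hence $N(C,\lambda^{Nn}G)\ge2^n$, and (F1) gives $\dim_HC\ge\log2/(N\log(1/\lambda))>0$.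

That (A) with $\psi(q)=q^{-q}$ and (C) imply the Liouville property was shown in the proof of Theorem~\ref{thm:main}. For the Hausdorff dimension it suffices to treat the Liouville vectors in a bounded region $W$. Fix $t>0$. By \eqref{eq:liouville}, for each $q_0$ these vectors are covered by the balls $B(\mathbf{p}/q,q^{-1-t})$ with $q\ge q_0$ and $\mathbf{p}\in\mathbb{Z}^m$ that meet $W$. For each $q$ there are $O(q^m)$ such balls. If $s>(m+1)/(1+t)$, the series $\sum_qq^m(2q^{-1-t})^s$ converges, and its tails tend to $0$. So the dimension is at most $(m+1)/(1+t)$, and we let $t\to\infty$.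

(b) Take $\psi(q)=q^{-q}$ for $q\ge2$. For each $c\in(0,1)$, Theorem~\ref{thm:strong} gives a vector in $K\cap U$ that lies in $\mathbf{FS}_m$, as in the proof of Theorem~\ref{thm:main}, and whose Dirichlet constant lies in $[\kappa(K,c),c]$. In particular $\kappa(K,c)\le c$. Let $c^{(1)}=1/2$ and $c^{(i+1)}=\kappa(K,c^{(i)})/2\le c^{(i)}/2$. The intervals $[\kappa(K,c^{(i)}),c^{(i)}]$ are pairwise disjoint and tend to $0$.

(c) If \eqref{eq:fixed} holds, apply Theorem~\ref{thm:main}. If it fails, $f_1$ and $f_2$ have a common fixed point $p\in\mathbb{Q}$, and $\{p\}=f_1(\{p\})\cup f_2(\{p\})$. By uniqueness of the attractor $C=\{p\}$, so $C^m$ consists of one rational vector, which is singular. \qed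

\begin{thebibliography}{9}

\bibitem{Cassels}
Cassels, \emph{An Introduction to the Geometry of Numbers}.

\bibitem{Falconer89}
Falconer, \emph{Dimensions and measures of quasi self-similar sets}, Proc. AMS 106 (1989).

\bibitem{FalconerTech}
Falconer, \emph{Techniques in Fractal Geometry}.

\bibitem{Schleischitz}
Johannes Schleischitz, \emph{Dirichlet is not just bad and singular in many rational IFS fractals}, arXiv:2210.07742 (2022).

\end{thebibliography}
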